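\title{Finite injective dimension of $\operatorname{Hom}$ and vanishing of $\operatorname{Ext}$ up to the dimension of the ring}

\begin{abstract}
Let $R$ be a commutative Noetherian local ring of dimension $d$, and let $M$ and $N$ be nonzero finitely generated $R$-modules. We prove that if $\operatorname{Hom}_R(M,N)$ has finite injective dimension and $\operatorname{Ext}^i_R(M,N)=0$ for $1\le i\le d$, then $M$ is free and $N$ has finite injective dimension. The conclusion persists when each hypothesis is weakened to the vanishing of a single Bass number, and over a Cohen--Macaulay ring with a canonical module none of the $d$ vanishing conditions can be dropped. The proof compares the minimal injective resolution of $\operatorname{Hom}_R(M,N)$ with the complex of homomorphisms from the minimal free resolution of $M$ to the minimal injective resolution of $N$, first on socles and then on torsion submodules.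
\end{abstract}

\section{The question and the results}

Throughout, $(R,\mathfrak m,k)$ is a commutative Noetherian local ring of Krull dimension $d$, and $M$ and $N$ are nonzero finitely generated $R$-modules. The ring is not assumed to be Cohen--Macaulay or complete. We write $\operatorname{pd}$ and $\operatorname{id}$ for projective and injective dimension, and $\operatorname{depth}X=\inf\{i:\operatorname{Ext}^i_R(k,X)\ne0\}$ for a finitely generated module $X$. The zero module has depth $\infty$ and injective dimension $-\infty$, which counts as finite.

If $M\cong R^r$ is free and $\operatorname{id}N<\infty$, then $\operatorname{Hom}_R(M,N)\cong N^r$ has finite injective dimension and $\operatorname{Ext}^i_R(M,N)=0$ for all $i\ge1$. One may ask whether these two consequences characterize the situation, and how many of the Ext modules have to be tested. The following question comes from \cite{MJ}.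

\begin{quote}
Suppose that $\operatorname{id}\operatorname{Hom}_R(M,N)<\infty$ and $\operatorname{Ext}^i_R(M,N)=0$ for $1\le i\le d$. Must $M$ be free and $N$ have finite injective dimension?
\end{quote}

Two extreme cases suggest the answer yes and explain the range $1\le i\le d$. If $R$ is regular, every module has projective and injective dimension at most $d$, so the hypothesis on $\operatorname{Hom}$ is empty and the Ext conditions do all the work: $\operatorname{Ext}^p_R(M,N)\ne0$ for $p=\operatorname{pd}M$ (Lemma~\ref{lem:top}), which forces $p=0$. For $d\ge1$ the range cannot stop earlier, since $M=R\oplus k$ and $N=R$ satisfy $\operatorname{Ext}^i_R(M,N)=0$ for $1\le i<d=\operatorname{depth}R$. If instead $d=0$, there is no Ext condition and the hypothesis on $\operatorname{Hom}$ does all the work; this case is settled by hand in Section~\ref{sec:artinian}. In general the two hypotheses have to cooperate.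

\begin{theorem}\label{thm:A}
If $\operatorname{Hom}_R(M,N)$ has finite injective dimension and $\operatorname{Ext}^i_R(M,N)=0$ for $1\le i\le d$, then $M$ is free and $N$ has finite injective dimension.
\end{theorem}

For $N=R$, and for $N=M$, the conclusion includes $\operatorname{id}R<\infty$, that is, $R$ is Gorenstein. The main step of the proof uses only one module $\operatorname{Ext}^\ast_R(k,-)$ for each of the $d+1$ modules in the hypothesis, and this leads to a stronger statement.

\begin{theorem}\label{thm:B}
The following are equivalent:
\begin{enumerate}
\item[(1)] $M$ is free and $\operatorname{id}N<\infty$;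
\item[(2)] $\operatorname{id}\operatorname{Hom}_R(M,N)<\infty$ and $\operatorname{Ext}^i_R(M,N)=0$ for all $i\ge1$;
\item[(3)] $\operatorname{id}\operatorname{Hom}_R(M,N)<\infty$ and $\operatorname{Ext}^i_R(M,N)=0$ for $1\le i\le d$;
\item[(4)] $\operatorname{Ext}^{d+1}_R(k,\operatorname{Hom}_R(M,N))=0$ and $\operatorname{Ext}^{d-i}_R(k,\operatorname{Ext}^i_R(M,N))=0$ for $1\le i\le d$.
\end{enumerate}
In particular, in \textup{(3)} it is enough to assume $\operatorname{depth}\operatorname{Ext}^i_R(M,N)\ge d-i+1$ for $1\le i\le d$.
\end{theorem}

\begin{theorem}\label{thm:C}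
Let $R$ be a Cohen--Macaulay local ring of dimension $d\ge1$ with canonical module $\omega$, and let $1\le j\le d$. There is a non-free module $M$ such that, with $N=\omega$, all conditions in \textup{(3)} and all conditions in \textup{(4)} of Theorem~\ref{thm:B} hold except the single one with $i=j$. Moreover $\operatorname{depth}\operatorname{Ext}^j_R(M,N)=d-j$. So none of the $d$ vanishing conditions can be dropped, and the depth bound $d-i+1$ cannot be lowered.
\end{theorem}

Theorems~\ref{thm:A} and~\ref{thm:B} both follow from one bound on $\operatorname{pd}M$, Proposition~\ref{prop:key}, whose proof is elementary. Beyond it, Theorem~\ref{thm:A} needs only Bass's formula, while the implication (4)$\Rightarrow$(1) of Theorem~\ref{thm:B} also uses two deeper theorems, quoted in Section~\ref{sec:proofs}.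

\section{Socles, torsion and minimal resolutions}\label{sec:background}

Modules other than $M$ and $N$ are not assumed finitely generated. For a module $X$ put
\[
\operatorname{soc}X=\{x\in X:\mathfrak mx=0\}\cong\operatorname{Hom}_R(k,X),\qquad \Gamma X=\{x\in X:\mathfrak m^sx=0\text{ for some }s\}.
\]
Homomorphisms map socles into socles and the torsion submodules $\Gamma X$ into torsion submodules, and both constructions commute with direct sums. A submodule $Y\subseteq X$ is \emph{essential} if it meets every nonzero submodule of $X$ in a nonzero element. An \emph{injective hull} of $Y$ is an injective module containing $Y$ as an essential submodule; every injective module containing $Y$ contains an injective hull of $Y$. Let $E$ be the injective hull of $k$. We use the following facts.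

\begin{enumerate}
\item[(F1)] $\operatorname{soc}X$ is essential in $\Gamma X$: if $0\ne x\in\Gamma X$ and $s$ is largest with $\mathfrak m^sx\ne0$, then $\mathfrak m^sx\subseteq Rx\cap\operatorname{soc}X$. In particular $\Gamma X=0$ if $\operatorname{soc}X=0$. Also, $\operatorname{soc}X$ lies in every essential submodule $Y$ of $X$: for $0\ne x\in\operatorname{soc}X$ the simple module $Rx$ meets $Y$, hence lies in $Y$.
\item[(F2)] An injective submodule is a direct summand. Hence an injective essential submodule of $X$ equals $X$.
\item[(F3)] Every injective module is a direct sum of injective hulls of modules $R/\mathfrak p$ with $\mathfrak p$ prime; $\Gamma E=E$, and $\Gamma$ is zero on the hulls with $\mathfrak p\ne\mathfrak m$. So if $X$ is injective, then $\Gamma X$ is a direct sum of copies of $E$; it is injective, and it contains a copy of $E$ if $\operatorname{soc}X\ne0$.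
\item[(F4)] For every module $X$ and $0\ne x\in X$ there is $g\colon X\to E$ with $g(x)\ne0$: extend $Rx\to Rx/\mathfrak mx\cong k\subseteq E$ to $X$.
\item[(F5)] A finitely generated module has a \emph{minimal free resolution} $(F,\partial)$: the $F_a$ are free of finite rank $\beta_a$ and $\partial F_{a+1}\subseteq\mathfrak mF_a$. Every module $X$ has a \emph{minimal injective resolution} $(J,d_J)$: each $J^b$ is an injective hull of $\ker(d_J\colon J^b\to J^{b+1})$. By (F1), $d_J$ vanishes on $\operatorname{soc}J^b$, so $\operatorname{Ext}^b_R(k,X)\cong\operatorname{soc}J^b$. The dimension $\mu^b(X)$ of this $k$-vector space is the $b$-th \emph{Bass number} of $X$.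
\item[(F6)] If $X\ne0$ is finitely generated, then $\operatorname{depth}X\le\dim X\le d$. If moreover $\operatorname{id}X<\infty$, then $\operatorname{id}X=\operatorname{depth}R$; this is Bass's formula \cite[Thm.~3.1.17]{BH}. Consequently $\mu^{d+1}(X)=0$ for every finitely generated $X$ of finite injective dimension, zero or not.
\end{enumerate}

\begin{lemma}\label{lem:top}
If $p=\operatorname{pd}M<\infty$, then $\operatorname{Ext}^p_R(M,N)\ne0$.
\end{lemma}

\begin{proof}
The minimal free resolution $F$ of $M$ has $F_p\ne0=F_{p+1}$, so $\operatorname{Ext}^p_R(M,N)$ is the cokernel of $\operatorname{Hom}_R(F_{p-1},N)\to\operatorname{Hom}_R(F_p,N)$, where $F_{-1}=0$. The matrix of $\partial_p$ has entries in $\mathfrak m$, so the image lies in $\mathfrak m\operatorname{Hom}_R(F_p,N)$. As $\operatorname{Hom}_R(F_p,N)\cong N^{\beta_p}$ is nonzero and finitely generated, the cokernel is nonzero by Nakayama's lemma.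
\end{proof}

\section{The Artinian case}\label{sec:artinian}

Let $d=0$. Then $\mathfrak m$ is nilpotent, so $\Gamma X=X$ for all $X$. The only hypothesis is that $I=\operatorname{Hom}_R(M,N)$ has finite injective dimension, and by (F6) this means that $I$ is injective.

Let $\pi\colon F_0\to M$ be a surjection from a free module with $\ker\pi\subseteq\mathfrak mF_0$, and let $N\subseteq J^0$ be an injective hull. Composing with $\pi$ and with the inclusion embeds $I$ into $K^0=\operatorname{Hom}_R(F_0,J^0)$ as the set of maps that vanish on $\ker\pi$ and have image in $N$.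

\emph{The modules $I$ and $K^0$ have the same socle.} Let $f\in K^0$ with $\mathfrak mf=0$. Then $f(F_0)\subseteq\operatorname{soc}J^0\subseteq N$ by (F1), and $f(\ker\pi)\subseteq f(\mathfrak mF_0)=0$. So $f\in I$.

\emph{Hence $I=K^0$.} The socle of $K^0$ is essential by (F1), so $I$ is an injective essential submodule of $K^0$, and (F2) applies.

\emph{Consequences.} Every map $F_0\to J^0$ vanishes on $\ker\pi$. Since $J^0\ne0$ contains a copy of $E$, fact (F4) gives $\ker\pi=0$, so $M$ is free. Every map $F_0\to J^0$ has image in $N$, and $F_0\ne0$ is free, so $N=J^0$ is injective.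

The three steps survive in all dimensions: minimality controls socles, injectivity upgrades a statement on socles to one on torsion modules, and $E$ detects the differential of the free resolution. What does not survive is the setting. For $d>0$ the module $I$ need not be injective, and the socle of $K^0$ is zero as soon as $\operatorname{depth}N>0$. We therefore replace $I$ by its minimal injective resolution, replace $K^0$ by a complex, and run the argument in degree $d$.

\section{A bound on the projective dimension}\label{sec:key}

\begin{proposition}\label{prop:key}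
Let $n\ge0$. Suppose that $\operatorname{Ext}^{n+1}_R(k,\operatorname{Hom}_R(M,N))=0$ and that $\operatorname{Ext}^{n-q}_R(k,\operatorname{Ext}^q_R(M,N))=0$ for $1\le q\le n$. Then $\operatorname{pd}M\le n-j$ for every $0\le j\le n$ with $\operatorname{Ext}^j_R(k,N)\ne0$.
\end{proposition}

\subsection*{Two complexes of injective modules}

Let $(F,\partial)$ be the minimal free resolution of $M$ and $(J,d_J)$ the minimal injective resolution of $N$. Let $K=\operatorname{Hom}_R(F,J)$ be the complex with
\[
K^m=\bigoplus_{a+b=m}\operatorname{Hom}_R(F_a,J^b),\qquad \delta f=d_Jf+(-1)^{m+1}f\partial_{a+1}\quad\text{for }f\in\operatorname{Hom}_R(F_a,J^b)\subseteq K^m .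
\]
The two terms of $\delta f$ lie in different summands, $\operatorname{Hom}_R(F_a,J^{b+1})$ and $\operatorname{Hom}_R(F_{a+1},J^b)$. Each $K^m$ is a finite direct sum of modules $J^b$, hence injective, and $K^m=0$ for $m<0$. Since each functor $\operatorname{Hom}_R(-,J^b)$ is exact, the map $\operatorname{Hom}_R(M,J)\to K$ induced by $F_0\to M$ is a quasi-isomorphism, so $H^m(K)\cong\operatorname{Ext}^m_R(M,N)$. In degree $0$, a map $f\colon F_0\to J^0$ is a cocycle exactly when $f\partial_1=0$ and $d_Jf=0$, that is, when it factors through $M$ and has image in $N$. Thus $H^0(K)=\ker\delta^0=I$, where $I=\operatorname{Hom}_R(M,N)$.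

The complex $K$ records the differential $\partial$ that we want to show is zero, and it inherits minimality at $\mathfrak m$:
\begin{equation}\label{eq:socK}
\delta(\operatorname{soc}K^m)=0\quad\text{for all }m.
\end{equation}
Indeed, if $f\colon F_a\to J^b$ satisfies $\mathfrak mf=0$, then $f(F_a)\subseteq\operatorname{soc}J^b$, so $d_Jf=0$ by (F5), and $f\partial_{a+1}=0$ because $\partial F_{a+1}\subseteq\mathfrak mF_a$.

The hypothesis on $I$ concerns a different complex, the minimal injective resolution $(A,d_A)$ of $I$. The two are linked by a chain map $\psi\colon A\to K$ that restricts to the identity on $I$. It is built degree by degree. Since $K^0$ is injective, $I\subseteq K^0$ extends to $\psi^0\colon A^0\to K^0$. Suppose $\psi^0,\dots,\psi^m$ are constructed. Then $\delta\psi^m$ vanishes on $\ker(d_A\colon A^m\to A^{m+1})$: for $m=0$ this kernel is $I=\ker\delta^0$, and for $m\ge1$ it is $d_AA^{m-1}$, on which $\delta\psi^md_A=\delta\delta\psi^{m-1}=0$. So $\delta\psi^m$ induces a map $d_AA^m\to K^{m+1}$, and this extends to $\psi^{m+1}\colon A^{m+1}\to K^{m+1}$ because $K^{m+1}$ is injective.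

The failure of $\psi$ to be a quasi-isomorphism is measured by its mapping cone $C$,
\[
C^m=A^{m+1}\oplus K^m,\qquad d_C(a,x)=(-d_Aa,\ \psi a+\delta x).
\]
This is a complex of injective modules, zero in degrees below $-1$. In the long exact sequence
\[
\cdots\to H^m(A)\xrightarrow{\ \psi\ }H^m(K)\to H^m(C)\to H^{m+1}(A)\xrightarrow{\ \psi\ }H^{m+1}(K)\to\cdots
\]
the map $H^0(A)\to H^0(K)$ is bijective and $H^m(A)=0$ for $m\ne0$. Therefore
\begin{equation}\label{eq:cone}
H^q(C)=0\ \text{ for }q\le0,\qquad H^q(C)\cong\operatorname{Ext}^q_R(M,N)\ \text{ for }q\ge1 .
\end{equation}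

\subsection*{Surjectivity on socles}

The hypotheses on the modules $\operatorname{Ext}^q_R(M,N)$ enter through the next lemma, an elementary form of what the spectral sequence $\operatorname{Ext}^p_R(k,H^q(C))\Rightarrow H^{p+q}(\operatorname{Hom}_R(k,C))$ gives in total degree $n$.

\begin{lemma}\label{lem:vanish}
Let $C$ be a complex of injective modules with $C^q=0$ for $q\ll0$, and let $n$ be an integer. If $\operatorname{Ext}^{n-q}_R(k,H^q(C))=0$ for all $q\le n$, then $H^n(\operatorname{soc}C)=0$.
\end{lemma}

\begin{proof}
Let $Z^q$, $B^q$, $H^q$ be the cocycles, coboundaries and cohomology of $C$, with exact sequences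
\[
\text{(a)}\quad 0\to Z^{q-1}\to C^{q-1}\to B^q\to0,\qquad\qquad \text{(b)}\quad 0\to B^q\to Z^q\to H^q\to0 .
\]
We show $\operatorname{Ext}^{n-q}_R(k,Z^q)=0$ for all $q\le n-1$ by ascending induction on $q$, starting where $Z^q=0$. Let $q\le n-1$ and assume $\operatorname{Ext}^{n-q+1}_R(k,Z^{q-1})=0$. Since $n-q\ge1$ and $C^{q-1}$ is injective, (a) gives $\operatorname{Ext}^{n-q}_R(k,B^q)\cong\operatorname{Ext}^{n-q+1}_R(k,Z^{q-1})=0$. By (b), $\operatorname{Ext}^{n-q}_R(k,Z^q)$ sits in an exact sequence between this module and $\operatorname{Ext}^{n-q}_R(k,H^q)=0$, so it vanishes.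

Let $z\in\operatorname{soc}C^n$ be a cocycle. Its class lies in $\operatorname{soc}H^n\cong\operatorname{Hom}_R(k,H^n)=0$, so $z\in\operatorname{soc}B^n$. Sequence (a) with $q=n$ gives the exact sequence $\operatorname{soc}C^{n-1}\to\operatorname{soc}B^n\to\operatorname{Ext}^1_R(k,Z^{n-1})=0$. So $z$ is the coboundary of an element of $\operatorname{soc}C^{n-1}$.
\end{proof}

\begin{lemma}\label{lem:soc}
Let $n\ge0$. If $\operatorname{Ext}^{n-q}_R(k,\operatorname{Ext}^q_R(M,N))=0$ for $1\le q\le n$, then $\psi^n$ maps $\operatorname{soc}A^n$ onto $\operatorname{soc}K^n$.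
\end{lemma}

\begin{proof}
By \eqref{eq:cone} and Lemma~\ref{lem:vanish}, the cone $C$ satisfies $H^n(\operatorname{soc}C)=0$. Let $w\in\operatorname{soc}K^n$. By \eqref{eq:socK}, $(0,w)\in\operatorname{soc}C^n$ is a cocycle, so $(0,w)=d_C(a,x)$ with $a\in\operatorname{soc}A^n$ and $x\in\operatorname{soc}K^{n-1}$. Then $w=\psi a+\delta x=\psi a$, again by \eqref{eq:socK}.
\end{proof}

Lemma~\ref{lem:soc} yields an inequality between invariants. Since $\operatorname{soc}K^n=\bigoplus_{a+b=n}\operatorname{Hom}_R(F_a,\operatorname{soc}J^b)$, it gives
\[
\mu^n(I)\ \ge\sum_{a+b=n}\beta_a\,\mu^b(N).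
\]
If $\operatorname{id}I<\infty$ and the modules $\operatorname{Ext}^i_R(M,N)$ vanished for $1\le i\le d+1$, we could take $n=d+1$. The left side would be zero by (F6), so $\beta_{d+1-t}=0$ for $t=\operatorname{depth}N$, and $M$ would have finite projective dimension. Under the hypotheses of Theorem~\ref{thm:A} this count misses by one degree: surjectivity is available in degree $d$, and the vanishing $\operatorname{soc}A^{d+1}=0$ in degree $d+1$. Only the differentials connect these degrees, and they are zero on socles. We therefore pass to the larger submodules $\Gamma A^n$ and $\Gamma K^n$, which are still governed by socles but on which the differentials carry information.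

\subsection*{From socles to torsion}

\begin{lemma}\label{lem:gamma}
Let $u\colon X\to Y$ be a homomorphism with $X$ injective. If $u(\operatorname{soc}X)=\operatorname{soc}Y$, then $u(\Gamma X)=\Gamma Y$.
\end{lemma}

\begin{proof}
Choose a $k$-subspace $V\subseteq\operatorname{soc}X$ that $u$ maps isomorphically onto $\operatorname{soc}Y$. By (F3), $\Gamma X$ is injective, so it contains an injective hull $X'$ of $V$. The kernel of $u|_{X'}$ meets $V$ in zero and $V$ is essential in $X'$, so $u|_{X'}$ is one-to-one. Thus $u(X')\subseteq\Gamma Y$ is an injective module. It contains $\operatorname{soc}Y$, so it is essential in $\Gamma Y$ by (F1), and $u(X')=\Gamma Y$ by (F2).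
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
By Lemmas~\ref{lem:soc} and~\ref{lem:gamma}, $\psi^n(\Gamma A^n)=\Gamma K^n$. The hypothesis on $I$ is used once, here: $\operatorname{soc}A^{n+1}\cong\operatorname{Ext}^{n+1}_R(k,I)=0$ by (F5), so $\Gamma A^{n+1}=0$ by (F1), and hence $d_A(\Gamma A^n)=0$. Therefore
\[
\delta(\Gamma K^n)=\delta\psi^n(\Gamma A^n)=\psi^{n+1}d_A(\Gamma A^n)=0 .
\]

Let $0\le j\le n$ with $\operatorname{Ext}^j_R(k,N)\ne0$, and put $i=n-j$. Then $\operatorname{soc}J^j\ne0$, so $\Gamma J^j$ contains a copy of $E$ by (F3). Let $g\colon F_i\to E\subseteq J^j$ be any homomorphism. As $F_i$ is finitely generated and $E=\Gamma E$, a power of $\mathfrak m$ annihilates $g$, so $g\in\Gamma K^n$ and $\delta g=0$. The component of $\delta g$ in $\operatorname{Hom}_R(F_{i+1},J^j)$ is $\pm g\partial_{i+1}$, so $g$ vanishes on the image of $\partial_{i+1}$. This holds for all $g$, so $\partial_{i+1}=0$ by (F4). Hence $0\to F_i\to\cdots\to F_0\to M\to0$ is exact, and $\operatorname{pd}M\le i=n-j$.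
\end{proof}

\section{Proofs of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By (F6), $\operatorname{Ext}^{d+1}_R(k,\operatorname{Hom}_R(M,N))=0$, so the hypotheses of Proposition~\ref{prop:key} hold with $n=d$. Let $t=\operatorname{depth}N$. Since $N\ne0$, we have $t\le d$ and $\operatorname{Ext}^t_R(k,N)\ne0$. The proposition with $j=t$ gives $p=\operatorname{pd}M\le d-t\le d$. By Lemma~\ref{lem:top}, $\operatorname{Ext}^p_R(M,N)\ne0$, which the hypothesis excludes for $1\le p\le d$. So $p=0$ and $M\cong R^r$, with $r\ge1$ because $M\ne0$. Then $N$ is a direct summand of $N^r\cong\operatorname{Hom}_R(M,N)$, so $\operatorname{id}N<\infty$.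
\end{proof}

\begin{remark}
The standing assumptions on $M$ and $N$ are needed. If $M=0$, the hypotheses hold for every $N$, and if $N=0$, they hold for every $M$. Finite generation of $N$ is used in Lemma~\ref{lem:top}: if $R$ is regular of dimension $d\ge1$, then $M=k$ and the injective module $E$ in place of $N$ satisfy both hypotheses, but $k$ is not free.
\end{remark}

Under condition (4) of Theorem~\ref{thm:B} two steps of this proof are unavailable. The module $\operatorname{Ext}^p_R(M,N)$ is not assumed to be zero, so freeness has to come from Proposition~\ref{prop:key} directly, with $j=n=d$, and this requires $\mu^d(N)\ne0$. And finiteness of $\operatorname{id}N$ has to be deduced from the vanishing of one Bass number. Both gaps are closed by the following published theorems.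

\begin{itemize}
\item \emph{No gaps} \cite{FFGR,Rob}. If $X\ne0$ is finitely generated, then $\mu^i(X)\ne0$ for every integer $i$ with $\operatorname{depth}X\le i\le\operatorname{id}X$ (for all $i\ge\operatorname{depth}X$ if $\operatorname{id}X=\infty$).
\item \emph{Bass's conjecture}, a theorem due to Peskine--Szpiro, Hochster and Roberts; see \cite[Thm.~9.6.2 and Remark~9.6.4]{BH}. If there is a nonzero finitely generated $R$-module of finite injective dimension, then $R$ is Cohen--Macaulay, that is, $\operatorname{depth}R=d$.
\end{itemize}

\begin{lemma}\label{lem:bass}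
One has $\mu^d(N)\ne0$. If $\mu^{d+1}(N)=0$, then $\operatorname{id}N\le d$.
\end{lemma}

\begin{proof}
Since $\operatorname{depth}N\le d$, the no-gaps theorem shows that $\mu^i(N)=0$ for some $i\ge d$ implies $\operatorname{id}N<i$. With $i=d+1$ this is the second claim. With $i=d$, the assumption $\mu^d(N)=0$ gives $\operatorname{id}N<d$; then $R$ is Cohen--Macaulay by Bass's conjecture, and $\operatorname{id}N=\operatorname{depth}R=d$ by Bass's formula, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The implication (1)$\Rightarrow$(2) was noted in the introduction, and (3) is a part of (2). For (3)$\Rightarrow$(4), the first condition of (4) holds by (F6), and the others concern zero modules.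

Assume (4). These are the hypotheses of Proposition~\ref{prop:key} with $n=d$, and $j=d$ is allowed by Lemma~\ref{lem:bass}. So $\operatorname{pd}M\le0$ and $M\cong R^r$ with $r\ge1$. Then $\operatorname{Ext}^{d+1}_R(k,N)^r\cong\operatorname{Ext}^{d+1}_R(k,\operatorname{Hom}_R(M,N))=0$, and Lemma~\ref{lem:bass} gives $\operatorname{id}N\le d$. This is (1).

Finally, suppose $\operatorname{id}\operatorname{Hom}_R(M,N)<\infty$ and $\operatorname{depth}\operatorname{Ext}^i_R(M,N)\ge d-i+1$ for $1\le i\le d$. Then $\operatorname{Ext}^{d-i}_R(k,\operatorname{Ext}^i_R(M,N))=0$ by the definition of depth, and with (F6) we obtain (4).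
\end{proof}

When the equivalent conditions hold, Bass's conjecture and Bass's formula applied to $N$ show that $R$ is Cohen--Macaulay and $\operatorname{id}N=d$.

\section{Sharpness of the hypotheses}\label{sec:sharp}

Let $R$ be Cohen--Macaulay. A finitely generated module of depth $d$ is called \emph{maximal Cohen--Macaulay}. A \emph{canonical module} $\omega$ is a maximal Cohen--Macaulay module of finite injective dimension with $\mu^d(\omega)=1$. We use only that $\operatorname{depth}\omega=d$ and, by (F6), $\operatorname{id}\omega=d$. To violate exactly one vanishing condition we need a module whose only nonzero Ext into $\omega$ is in degree $j$, and quotients by regular sequences have this property.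

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Since $\operatorname{depth}R=d\ge j$, there is an $R$-regular sequence $x=x_1,\dots,x_j$ in $\mathfrak m$. Put $M=R\oplus R/(x)$.

The sequence $x$ is $\omega$-regular. Indeed $\dim\omega/x\omega\le\dim R/(x)=d-j$, so $x$ is part of a system of parameters of the $d$-dimensional Cohen--Macaulay module $\omega$, and such a sequence is regular. The Koszul complex on $x$ is a free resolution of $R/(x)$ of length $j$, and it is self-dual, so $\operatorname{Ext}^i_R(R/(x),\omega)$ is the Koszul homology $H_{j-i}(x;\omega)$. As $x$ is $\omega$-regular, this is zero for $i\ne j$ and equals $\omega/x\omega$ for $i=j$. Since $j\ge1$, we obtain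
\[
\operatorname{Hom}_R(M,\omega)\cong\omega,\qquad \operatorname{Ext}^j_R(M,\omega)\cong\omega/x\omega,\qquad \operatorname{Ext}^i_R(M,\omega)=0\ \text{ for }i\ge1,\ i\ne j .
\]
The module $\operatorname{Hom}_R(M,\omega)$ has injective dimension $d$, so the conditions on $\operatorname{Hom}$ in (3) and (4) hold. The conditions with $i\ne j$ hold because the Ext modules are zero. The module $\omega/x\omega$ is nonzero by Nakayama's lemma, and its depth is $d-j$ because depth drops by one modulo each regular element. So $\operatorname{Ext}^{d-j}_R(k,\operatorname{Ext}^j_R(M,\omega))\ne0$, and the condition with $i=j$ fails in both (3) and (4). Since $\operatorname{Ext}^j_R(M,\omega)\ne0$ with $j\ge1$, the module $M$ is not free. The depth bound $d-i+1$ holds for $i\ne j$ and is missed by exactly one for $i=j$.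
\end{proof}

The module $R/(x)$ alone would also serve, with $\operatorname{Hom}_R(R/(x),\omega)=0$. The summand $R$ makes the example independent of the convention on the zero module.

The hypothesis on $\operatorname{Hom}_R(M,N)$ cannot be dropped either, even if all higher Ext modules vanish, and each half of the conclusion can fail.

\begin{example}
Let $R$ be Cohen--Macaulay and not Gorenstein, and $M=N=R$. Then $\operatorname{Ext}^i_R(M,N)=0$ for $i\ge1$, but $\operatorname{id}N=\infty$. One such ring is $R=k[y,z]/(y,z)^2$: if $\operatorname{id}R$ were finite, then $R$ would be injective by (F6), hence isomorphic to $E$ by (F3) since $R$ is indecomposable, but $\operatorname{soc}R$ has dimension $2$ while $\operatorname{soc}E=k$ by (F1).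
\end{example}

\begin{example}
Let $R$ be Cohen--Macaulay and not regular, with canonical module $\omega$. Let $N=\omega$ and let $M$ be a non-free maximal Cohen--Macaulay module. Then $\operatorname{Ext}^i_R(M,N)=0$ for all $i\ge1$, but $M$ is not free.

For the vanishing, we show by induction on $t$ that $\operatorname{Ext}^i_R(X,\omega)=0$ for $i>d-t$ whenever $X$ is finitely generated with $\operatorname{depth}X\ge t$. For $t=0$ this is $\operatorname{id}\omega=d$. For $t\ge1$ choose an $X$-regular element $y\in\mathfrak m$. Then $\operatorname{depth}X/yX\ge t-1$, and for $i>d-t$ the sequence $\operatorname{Ext}^i_R(X,\omega)\xrightarrow{\,y\,}\operatorname{Ext}^i_R(X,\omega)\to\operatorname{Ext}^{i+1}_R(X/yX,\omega)=0$ is exact, so Nakayama's lemma applies.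

Such an $M$ exists. Let $\Omega^s$ be the $s$-th syzygy of $k$ in its minimal free resolution $G$, with $\Omega^0=k$. The sequences $0\to\Omega^{s+1}\to G_s\to\Omega^s\to0$ give exact sequences $\operatorname{Ext}^{m-1}_R(k,\Omega^s)\to\operatorname{Ext}^m_R(k,\Omega^{s+1})\to\operatorname{Ext}^m_R(k,G_s)$, hence $\operatorname{depth}\Omega^{s+1}\ge\min\{d,\operatorname{depth}\Omega^s+1\}$ and $\operatorname{depth}\Omega^d\ge d$. The module $\Omega^d$ is neither zero nor free, because $\operatorname{pd}k=\infty$ over a non-regular local ring. So $M=\Omega^d$ works.
\end{example}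

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{FFGR}
Fossum, Foxby, Griffith and Reiten, Publ. Math. IH\'ES 45 (1975).

\bibitem{MJ}
Victor D. Mendoza-Rubio and Victor H. Jorge-P\'erez, \emph{The Auslander-Reiten Conjecture, Finite $C$-Injective Dimension of $\operatorname{Hom}$, and vanishing of $\operatorname{Ext}$}, arXiv:2312.05914 (2023).

\bibitem{Rob}
P. Roberts, Ann. Sci. \'ENS 9 (1976), 103--106.

\end{thebibliography}
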